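\title{Every non-negative real algebraic number is the volume of a divisor}

\begin{abstract}
We show that every non-negative real algebraic number is the volume of a Cartier divisor on a complex projective variety. More precisely, for any elliptic curve $E$, every positive real algebraic number is the volume of the tautological bundle $\mathcal{O}(1)$ on the projectivization of a sum of line bundles on a power of $E$. Such volumes are integrals of products of piecewise linear and piecewise quadratic functions. For a real number field $K$ we construct integrals of this kind whose values fill all points of $K$ in suitable open cones of $K\otimes\mathbb{R}$, and we obtain the remaining positive elements of $K$ as products.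
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over the complex numbers. Let $X$ be an irreducible projective variety of dimension $n$ and $D$ a Cartier divisor on $X$. The \emph{volume} of $D$ is
\[
\operatorname{vol}_X(D)=\limsup_{m\to\infty}\frac{h^0(X,\mathcal{O}_X(mD))}{m^n/n!}.
\]
It measures the growth rate of the spaces of sections of the multiples of $D$, and $D$ is called \emph{big} if its volume is positive. We use the same notation for line bundles. Which real numbers are volumes? Let
\[
\mathbb{V}=\{\operatorname{vol}_X(D) : X \text{ an irreducible projective variety},\ D\text{ a Cartier divisor on }X\}\subset\mathbb{R}_{\ge0}.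
\]

The simplest volumes are integers. On a smooth curve, Riemann--Roch gives $\operatorname{vol}(D)=(\deg D)_+$, where $a_+=\max(a,0)$. If $D$ is ample, then $h^0(mD)=\chi(mD)$ for large $m$, and the volume is the intersection number $D^n$. Other values appear as soon as $D$ is not ample. Throughout, $\mathbb{P}(\mathcal{E})$ is normalized so that $\pi_*\mathcal{O}(m)=\operatorname{Sym}^m\mathcal{E}$. Let $E$ be an elliptic curve with origin $o$, let $a,b$ be positive integers, and let $X=\mathbb{P}_E(\mathcal{O}(a\,o)\oplus\mathcal{O}(-b\,o))$. Then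
\[
h^0(X,\mathcal{O}_X(m))=\sum_{\mu=0}^m h^0\big(E,\mathcal{O}((ma-\mu(a+b))\,o)\big)=m^2\int_0^1\big(a-(a+b)\lambda\big)_+\,d\lambda+O(m),
\]
so that $\operatorname{vol}_X(\mathcal{O}_X(1))=a^2/(a+b)$. The denominator comes from the point $\lambda=a/(a+b)$ at which the segment joining the two degrees leaves the half-line of positive degrees. Over a base with a round cone of positive classes this exit point can be irrational.

The following facts are known: $\mathbb{V}$ is countable, it is a multiplicative semigroup, it contains every non-negative rational number, and it contains transcendental numbers. The question whether every non-negative real algebraic number belongs to $\mathbb{V}$ is posed in \cite{KLM}. The facts just listed do not suggest a way to answer it. A countable set cannot be shown to contain a given number by approximation, and the list gives no closure under sums, differences or inverses. The round cone that is easiest to reach, on $E\times E$, is a quadric cone, so one might expect square roots to be the only algebraic irrationalities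 that come from powers of $E$. This is not so.

\begin{theorem}\label{thm:A}
Every non-negative real algebraic number lies in $\mathbb{V}$.
\end{theorem}

\begin{theorem}\label{thm:B}
Fix any elliptic curve $E$ over $\mathbb{C}$. Every positive real algebraic number equals $\operatorname{vol}_X(\mathcal{O}_X(1))$ for some $X=\mathbb{P}_{E^n}(L_0\oplus\dots\oplus L_r)$ with $L_0,\dots,L_r$ line bundles on $E^n$. In particular $X$ is smooth and $\mathcal{O}_X(1)$ is big. If $E$ is defined over $\mathbb{Q}$, then $X$ and $\mathcal{O}_X(1)$ can be taken to be defined over $\mathbb{Q}$.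
\end{theorem}

Since $0\in\mathbb{V}$, Theorem~\ref{thm:B} implies Theorem~\ref{thm:A}. Together with the semigroup property, Theorem~\ref{thm:A} gives the following.

\begin{corollary}\label{cor:stable}
The set $\mathbb{V}$ is stable under multiplication by all non-negative real algebraic numbers.
\end{corollary}

Section~\ref{sec:integrals} contains all the algebraic geometry: it defines a multiplicative semigroup $\mathcal{I}$ of explicit integrals and shows that each of them is a volume as in Theorem~\ref{thm:B}. It then remains to show $K_{>0}\subset\mathcal{I}$ for every number field $K\subset\mathbb{R}$. Section~\ref{sec:sqrt2} does this by hand for $K=\mathbb{Q}(\sqrt2)$, and Sections~\ref{sec:semigroup}--\ref{sec:end} carry out the same plan in general.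

\section{Volumes as integrals}\label{sec:integrals}

Fix an elliptic curve $E$ with origin $o$. For $e\in\mathbb{Z}$ the number $h^0(E,\mathcal{O}(e\,o))$ is $e$, $1$ or $0$ according as $e>0$, $e=0$ or $e<0$. Hence
\begin{equation}\label{eq:curve}
|h^0(E,\mathcal{O}(e\,o))-e_+|\le 1 .
\end{equation}
We need the analogue on the surface $Y=E\times E$. Let $F_1=\{o\}\times E$, $F_2=E\times\{o\}$, and let $\Delta$ be the diagonal. Each of the three curves is a fiber of a homomorphism $Y\to E$, so $F_1^2=F_2^2=\Delta^2=0$, and any two of them meet transversally in the single point $(o,o)$. Put $P=\Delta-F_1-F_2$. Then $P\cdot F_i=1-0-1=0$ and $P^2=P\cdot\Delta=-2$. For integers $a,b,c$ the divisor $D_{a,b,c}=aF_1+bF_2+cP$ therefore has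
\[
D_{a,b,c}^2=2(ab-c^2),\qquad D_{a,b,c}\cdot F_2=a,\qquad D_{a,b,c}\cdot F_1=b .
\]
Only these three curves are used, and they exist on $E\times E$ for every $E$; this is why Theorem~\ref{thm:B} needs no hypothesis on $E$. For real $a,b,c$ define
\[
q(a,b,c)=\begin{cases}ab-c^2&\text{if }a>0\text{ and }ab>c^2,\\ 0&\text{otherwise.}\end{cases}
\]
Then $q(\nu a,\nu b,\nu c)=\nu^2q(a,b,c)$ for $\nu>0$. The function $q$ is continuous. Indeed, the set $\{a>0,\ ab>c^2\}$ is open, and a boundary point satisfies $ab\ge c^2$ and either $ab=c^2$ or $a=0$; in the second case $0=ab\ge c^2$, so again $ab-c^2=0$.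

We recall the facts about the abelian surface $Y$ that we use. The canonical class is trivial and $\chi(\mathcal{O}_Y)=0$, so Riemann--Roch reads $\chi(D)=D^2/2$, Serre duality reads $h^2(D)=h^0(-D)$, and Kodaira vanishing gives $h^0(D)=D^2/2$ for ample $D$. A divisor is \emph{nef} if it has non-negative intersection with every irreducible curve. An effective divisor $D$ on $Y$ is nef, because a suitable translate of $D$ does not contain a given curve and has the same intersection numbers; in particular $D^2\ge0$. By the Nakai--Moishezon criterion, $D$ is ample if and only if $D^2>0$ and $D\cdot C>0$ for every irreducible curve $C$. By the Hodge index theorem, if $D^2>0$ and $D\cdot C=0$, then $C^2<0$ or $C$ is numerically trivial. Finally, $A=F_1+F_2$ is ample, being the exterior product of two ample divisors, and $A^2=2$.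

\begin{lemma}\label{lem:surface}
For all integers $a,b,c$ we have $|h^0(Y,D_{a,b,c})-q(a,b,c)|\le|a|+|b|+1$.
\end{lemma}

\begin{proof}
Write $D=D_{a,b,c}$. Suppose first that $a>0$ and $ab>c^2$. Then $b>0$, $D^2>0$ and $D\cdot A=a+b>0$. We have $h^0(D)+h^0(-D)\ge\chi(D)=D^2/2>0$, and $h^0(-D)=0$ because $-D\cdot A<0$. So $D$ is linearly equivalent to an effective divisor, hence nef. If $D\cdot C=0$ for an irreducible curve $C$, then $C^2<0$ or $C$ is numerically trivial; the first is impossible because $C$ is nef, the second because $C\cdot A>0$. So $D$ is ample and $h^0(D)=D^2/2=q(a,b,c)$.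

In the remaining case $q(a,b,c)=0$, and we may assume $h^0(D)\neq0$. Then $D$ is linearly equivalent to an effective divisor, so $a,b\ge0$ and $ab\ge c^2$. If $ab>c^2$, then $a>0$, which is the first case. So $D^2=0$. The divisor $D+A$ satisfies $(D+A)^2=2(a+b)+2>0$ and $(D+A)\cdot C\ge A\cdot C>0$ for all curves $C$, so it is ample, and $h^0(D)\le h^0(D+A)=a+b+1$.
\end{proof}

On a product of copies of $E$ and $Y$ the K\"unneth formula multiplies these counts. This leads to the following class of functions.

\begin{definition}\label{def:density}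
Let $r\ge1$. A \emph{density} on $\mathbb{R}^r$ is a function of the form
\begin{equation}\label{eq:density}
\varphi(v)=\prod_{i=1}^k\ell_i(v)_+\prod_{j=1}^lq\big(\alpha_j(v),\beta_j(v),\gamma_j(v)\big),
\end{equation}
where $\ell_i,\alpha_j,\beta_j,\gamma_j$ are affine functions with rational coefficients (constants are allowed). A density is \emph{admissible} if it vanishes outside a bounded set.
\end{definition}

Let $\Delta_r=\{\lambda\in\mathbb{R}^r:\lambda_\nu\ge0,\ \sum_\nu\lambda_\nu\le1\}$ be the standard simplex, with vertices $w_0=0$ and the standard basis vectors $w_1,\dots,w_r$.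

\begin{lemma}\label{lem:bundle}
Let $\varphi$ be a density \eqref{eq:density}, not necessarily admissible, whose affine functions take integer values at $w_0,\dots,w_r$. Put $n=k+2l$, and on $E^n=E^k\times Y^l$ let
\[
L_\nu=\boxtimes_{i=1}^k\,\mathcal{O}_E\big(\ell_i(w_\nu)\,o\big)\ \boxtimes\ \boxtimes_{j=1}^l\,\mathcal{O}_Y\big(D_{\alpha_j(w_\nu),\beta_j(w_\nu),\gamma_j(w_\nu)}\big),\qquad 0\le\nu\le r.
\]
Then $X=\mathbb{P}_{E^n}(L_0\oplus\dots\oplus L_r)$ satisfies $\operatorname{vol}_X(\mathcal{O}_X(1))=(n+r)!\int_{\Delta_r}\varphi\,d\lambda$.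
\end{lemma}

\begin{proof}
The $m$-th symmetric power of $L_0\oplus\dots\oplus L_r$ is the sum of the bundles $L^\mu=\bigotimes_\nu L_\nu^{\mu_\nu}$ over $\mu\in\mathbb{Z}_{\ge0}^{r+1}$ with $\sum_\nu\mu_\nu=m$, so $h^0(X,\mathcal{O}_X(m))=\sum_\mu h^0(E^n,L^\mu)$. To $\mu$ attach the point $\lambda=\sum_\nu\frac{\mu_\nu}{m}w_\nu=(\mu_1,\dots,\mu_r)/m$. This is a bijection onto $\frac1m\mathbb{Z}^r\cap\Delta_r$, a set with $O(m^r)$ elements. For an affine function $f$ we have $\sum_\nu\mu_\nu f(w_\nu)=mf(\lambda)$. So $L^\mu$ is the exterior product of the bundles $\mathcal{O}_E(m\ell_i(\lambda)\,o)$ and $\mathcal{O}_Y(D_{m\alpha_j(\lambda),m\beta_j(\lambda),m\gamma_j(\lambda)})$. By the K\"unneth formula, \eqref{eq:curve}, Lemma~\ref{lem:surface} and homogeneity, $h^0(E^n,L^\mu)$ is a product of $k$ factors $m(\ell_i(\lambda)_++O(1/m))$ and $l$ factors $m^2(q(\alpha_j(\lambda),\beta_j(\lambda),\gamma_j(\lambda))+O(1/m))$. All affine functions are bounded on $\Delta_r$, so the implied constants do not depend on $\mu$, and $h^0(E^n,L^\mu)=m^n\varphi(\lambda)+O(m^{n-1})$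 uniformly in $\mu$. The function $\varphi$ is uniformly continuous on $\Delta_r$, and only $O(m^{r-1})$ cubes of the grid $\frac1m\mathbb{Z}^r$ meet the boundary of $\Delta_r$. Hence $m^{-r}\sum_\lambda\varphi(\lambda)\to\int_{\Delta_r}\varphi\,d\lambda$, and
\[
h^0(X,\mathcal{O}_X(m))=m^{n+r}\Big(\int_{\Delta_r}\varphi\,d\lambda+o(1)\Big).
\]
Since $\dim X=n+r$, the formula follows.
\end{proof}

\begin{example}\label{ex:sqrt2}
Take $r=1$ and $\varphi(\lambda)=q(1,2,2\lambda)=(2-4\lambda^2)_+$. Then $L_0=\mathcal{O}(F_1+2F_2)$ and $L_1=\mathcal{O}(F_1+2F_2+2P)$ on $E\times E$, and the threefold $X=\mathbb{P}(L_0\oplus L_1)$ has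
\[
\operatorname{vol}_X(\mathcal{O}_X(1))=3!\int_0^{1/\sqrt2}(2-4\lambda^2)\,d\lambda=6\Big(\sqrt2-\frac{\sqrt2}{3}\Big)=4\sqrt2 .
\]
\end{example}

To free ourselves from the simplex and from integrality, define
\[
\mathcal{I}=\Big\{c\int_{\mathbb{R}^r}\varphi\,dv\ :\ c\in\mathbb{Q}_{>0},\ r\ge1,\ \varphi\text{ an admissible density on }\mathbb{R}^r,\ \int_{\mathbb{R}^r}\varphi\,dv>0\Big\}.
\]
The set $\mathcal{I}$ is closed under multiplication, because $\varphi(v)\varphi'(v')$ is an admissible density on $\mathbb{R}^{r+r'}$. It is closed under multiplication by $\mathbb{Q}_{>0}$, and it contains $\mathbb{Q}_{>0}$ because $\int x_+(1-x)_+\,dx=\frac16$.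

\begin{proposition}\label{prop:volume}
Every element of $\mathcal{I}$ equals $\operatorname{vol}_X(\mathcal{O}_X(1))$ for some $X=\mathbb{P}_{E^n}(L_0\oplus\dots\oplus L_r)$ with line bundles $L_\nu$ on $E^n$. If $E$, with its origin, is defined over $\mathbb{Q}$, then $X$ and $\mathcal{O}_X(1)$ can be taken to be defined over $\mathbb{Q}$.
\end{proposition}

\begin{proof}
Let $c\in\mathbb{Q}_{>0}$ and let $\varphi$ be an admissible density \eqref{eq:density}. Multiply each $\ell_i$, and each triple $(\alpha_j,\beta_j,\gamma_j)$, by a positive integer that clears the denominators of the coefficients. By homogeneity this replaces $\varphi$ by $g\varphi$ for a positive integer $g$, now written with affine functions that are integer-valued on $\mathbb{Z}^r$. Choose a positive integer $\rho$ such that $\varphi$ vanishes outside $[-\rho,\rho]^r$, and put $v_0=(-\rho,\dots,-\rho)$. Then $[-\rho,\rho]^r\subset v_0+R\Delta_r$ for every $R\ge2r\rho$. For positive integers $\kappa$ and $R\ge2r\rho$ apply Lemma~\ref{lem:bundle} to the density $\lambda\mapsto\kappa\cdot g\varphi(v_0+R\lambda)$,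 in which $\kappa=\kappa_+$ is one more, constant, linear factor. With $n=k+1+2l$ the volume is
\[
(n+r)!\,\kappa\, g\,R^{-r}\int_{\mathbb{R}^r}\varphi\,dv .
\]
Take for $R$ a multiple of $(n+r)!\,g$ times the denominator of $c$, and put $\kappa=cR^r/((n+r)!\,g)$, which is a positive integer because $r\ge1$. The volume is then $c\int\varphi\,dv$. The bundles $L_\nu$ are built from $o$, $F_1$, $F_2$ and $\Delta$, which are defined over $\mathbb{Q}$ when $E$ and $o$ are.
\end{proof}

Theorem~\ref{thm:B} is thus reduced to the statement that every positive real algebraic number lies in $\mathcal{I}$. An integral over a region bounded by quadrics has no reason to be algebraic: the density $q(1+x,1-x,y)$ equals $1-x^2-y^2$ on the unit disk and vanishes elsewhere, so its integral is $\pi/2$. The densities must therefore be designed so that their integrals stay in a prescribed number field.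

\section{The field $\mathbb{Q}(\sqrt2)$ by hand}\label{sec:sqrt2}

Let $K=\mathbb{Q}(\sqrt2)$ and let $\sigma$ be the conjugation $\sqrt2\mapsto-\sqrt2$. We show $K_{>0}\subset\mathcal{I}$. Since $\mathcal{I}$ is stable under $\mathbb{Q}_{>0}$, only the ray of $\kappa\in K_{>0}$ matters, and this ray is recorded by the ratio $z(\kappa)=\sigma(\kappa)/\kappa\in\mathbb{R}^*$. The map $z$ is multiplicative.

The factor $q(2,1,x)=(2-x^2)_+$ vanishes for $x\ge\sqrt2$, and the factor $x_+$ vanishes for $x\le0$. For rational $\alpha,\beta$ with $\alpha>0$ and $\alpha+\beta\sqrt2>0$ the function $\alpha+\beta x$ is positive on $[0,\sqrt2]$, so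
\[
\int x_+\,(\alpha+\beta x)_+\,q(2,1,x)\,dx=\int_0^{\sqrt2}(\alpha+\beta x)(2x-x^3)\,dx=\alpha+\tfrac{8}{15}\beta\sqrt2\ \in\ \mathcal{I}.
\]
These are the elements $\kappa=a+b\sqrt2$ with $a>0$ and $8a+15b\sqrt2>0$, that is, all points of $K$ in an open cone. Let $\kappa=a+b\sqrt2>0$. Since $2a=\kappa(1+z(\kappa))$, the condition $a>0$ says $z(\kappa)>-1$. The condition $z(\kappa)<\frac{23}{7}$ says $7(a-b\sqrt2)<23(a+b\sqrt2)$, which is $8a+15b\sqrt2>0$. Hence
\begin{equation}\label{eq:window}
\kappa\in K_{>0},\quad -1<z(\kappa)<\tfrac{23}{7}\quad\Longrightarrow\quad\kappa\in\mathcal{I}.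
\end{equation}
This window does not contain $\sqrt2-1$, for which $z=-(1+\sqrt2)^2$. Products do the rest. The element $\kappa_1=3-\sqrt2$ satisfies $8\cdot3-15\sqrt2>0$, so $\kappa_1\in\mathcal{I}$, and $z(\kappa_1)>1$. Given any $\kappa\in K_{>0}$, choose $m$ with $|z(\kappa)|<z(\kappa_1)^m$. Then $|z(\kappa/\kappa_1^m)|<1$, so $\kappa/\kappa_1^m\in\mathcal{I}$ by \eqref{eq:window}, and $\kappa=\kappa_1^m\cdot\kappa/\kappa_1^m\in\mathcal{I}$. For instance, $\sqrt2-1=(3-\sqrt2)^2\cdot\frac{1+5\sqrt2}{49}$.

Three things made this work, and each has to be rebuilt for a general field $K$.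
\begin{enumerate}
\item The integral was that of a polynomial with rational coefficients between a rational endpoint and an endpoint generating $K$. A single quadric yields only quadratic endpoints. Sections~\ref{sec:generator} and~\ref{sec:kernel} obtain endpoints of higher degree by integrating out auxiliary variables.
\item The weight $\alpha+\beta x$ ran through all rational points of an open cone of polynomials, and its integrals spanned $K$. For larger $K$ one needs weights of higher degree; see Section~\ref{sec:open}.
\item The window \eqref{eq:window} generated $\mathbb{R}^*$ as a semigroup. In general we cannot compute the windows. We control only the signs of the ratios $\sigma(\kappa)/\kappa$ and whether they are large or small (Section~\ref{sec:end}). The next section shows that this is enough.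
\end{enumerate}

\section{Open semigroups of ratios}\label{sec:semigroup}

Fix from now on a number field $K\subset\mathbb{R}$ of degree $d\ge2$. Let $\Sigma$ be the set of its $d$ embeddings into $\mathbb{C}$ and $\mathrm{id}\in\Sigma$ the inclusion. Let $\Sigma'\subset\Sigma$ consist of the real embeddings other than $\mathrm{id}$ and of one embedding from each complex conjugate pair; thus $1\le|\Sigma'|<d$. Put $K_\sigma=\mathbb{R}$ for real $\sigma$ and $K_\sigma=\mathbb{C}$ otherwise. We realize $K\otimes\mathbb{R}$ as
\[
K_{\mathbb{R}}=\{(s_\sigma)_{\sigma\in\Sigma}\in\mathbb{C}^\Sigma: s_{\bar\sigma}=\overline{s_\sigma}\}\ \cong\ \mathbb{R}\times\prod_{\sigma\in\Sigma'}K_\sigma ,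
\]
a real vector space of dimension $d$, and we embed $K$ by $\kappa\mapsto(\sigma(\kappa))_\sigma$. Elements $\omega_1,\dots,\omega_d$ of $K$ form a $\mathbb{Q}$-basis if and only if the matrix $(\sigma(\omega_j))_{\sigma,j}$ is invertible. So a $\mathbb{Q}$-basis of $K$ is an $\mathbb{R}$-basis of $K_{\mathbb{R}}$, and $K$ is dense in $K_{\mathbb{R}}$.

Let $T=\prod_{\sigma\in\Sigma'}K_\sigma^*$, and for $\kappa\in K_{>0}$ put
\[
z(\kappa)=\big(\sigma(\kappa)/\kappa\big)_{\sigma\in\Sigma'}\in T .
\]
The map $z:K_{>0}\to T$ is a homomorphism. Its image is dense: if $t\in T$ and $\kappa\in K$ tends to $(1,t)$ in $K_{\mathbb{R}}$, then $\kappa>0$ eventually and $z(\kappa)\to t$. Let $S\subset T$ be the set of all $t$ that have an open neighborhood $U\subset T$ with the property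
\begin{equation}\label{eq:S}
\kappa\in K_{>0},\quad z(\kappa)\in U\quad\Longrightarrow\quad\kappa\in\mathcal{I}.
\end{equation}
The set $S$ is open, since $U$ serves for each of its own points. It depends only on $K$, and $S=T$ implies $K_{>0}\subset\mathcal{I}$. The point of asking for whole neighborhoods is that $\mathcal{I}$ is not visibly closed under division: to write $\kappa=\kappa_1\cdot\kappa/\kappa_1$ we must know that the cofactor lies in $\mathcal{I}$ from the position of its ratio vector alone.

\begin{lemma}\label{lem:semigroup}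
The set $S$ is closed under multiplication.
\end{lemma}

\begin{proof}
Let $t,t'\in S$ with neighborhoods $U,U'$ as in \eqref{eq:S}. By density there is $\kappa_1\in K_{>0}$ with $z(\kappa_1)\in U$ so close to $t$ that $tt'/z(\kappa_1)\in U'$. Then $z(\kappa_1)U'$ is an open neighborhood of $tt'$. If $z(\kappa)\in z(\kappa_1)U'$, then $z(\kappa/\kappa_1)\in U'$, so $\kappa_1$ and $\kappa/\kappa_1$ lie in $\mathcal{I}$, and so does their product $\kappa$.
\end{proof}

\begin{lemma}\label{lem:criterion}
Let $S\subset T$ be an open subset closed under multiplication. Suppose: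
\begin{enumerate}
\item[(a)] for every $\delta\in\{\pm1\}^{\Sigma'}$ there is $t\in S$ with $\operatorname{sgn}\log|t_\sigma|=\delta_\sigma$ for all $\sigma\in\Sigma'$;
\item[(b)] for every choice of signs at the real $\sigma\in\Sigma'$ there is $t\in S$ whose coordinates $t_\sigma$ have these signs.
\end{enumerate}
Then $S=T$.
\end{lemma}

Neither condition can be dropped. The open semigroup $\{t:|t_\sigma|<1\text{ for all }\sigma\}$ satisfies (b) but not (a). The identity component $T^0=\prod_{\sigma\text{ real}}\mathbb{R}_{>0}\times\prod_{\sigma\text{ complex}}\mathbb{C}^*$ satisfies (a), and it is a proper subgroup if $\Sigma'$ contains a real embedding.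

\begin{proof}
The main point is that $1\in S$. The map $\operatorname{Log}:T\to\mathbb{R}^{\Sigma'}$, $t\mapsto(\log|t_\sigma|)_\sigma$, is an open homomorphism, and its kernel is a product of groups $\{\pm1\}$ and circles, hence compact. So $\operatorname{Log}(S)$ is open and closed under addition, and by (a) it contains a vector $v_\delta$ in each open orthant.

\emph{The $v_\delta$ span $\mathbb{R}^{\Sigma'}$ as a convex cone.} A finitely generated convex cone is closed, so if it is not the whole space, there is a nonzero linear form $f(v)=\sum_\sigma f_\sigma v_\sigma$ with $f(v_\delta)\ge0$ for all $\delta$. Choose $\delta$ with $\delta_\sigma=-\operatorname{sgn}f_\sigma$ whenever $f_\sigma\neq0$. Then $f(v_\delta)<0$, a contradiction.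

\emph{$0\in\operatorname{Log}(S)$.} Let $B\subset\operatorname{Log}(S)$ be an open ball with center $v$ and radius $\eta$, and write $-v=\sum_\delta c_\delta v_\delta$ with real $c_\delta\ge0$. Choose an integer $m$ with $m\eta>\sum_\delta|v_\delta|$, and put $n_\delta=\lfloor mc_\delta\rfloor$ and $v'=-\sum_\delta n_\delta v_\delta$. Then $|v'-mv|=|\sum_\delta(mc_\delta-n_\delta)v_\delta|<m\eta$, so $v'/m\in B$ and $v'=m\cdot(v'/m)\in\operatorname{Log}(S)$. Hence $0=v'+\sum_\delta n_\delta v_\delta\in\operatorname{Log}(S)$.

\emph{$1\in S$.} We have found $g\in S\cap\ker\operatorname{Log}$. Choose an open $V=V^{-1}\ni1$ in $T$ with $gV\subset S$. The powers of $g$ lie in a compact group, so a subsequence $g^{m_i}$ converges and $g^{m_{i+1}-m_i}\to1$. Thus $g^m\in V$ for some $m\ge1$. Now $g^mV=g^{m-1}(gV)\subset S$, and $1\in g^mV$ because $g^{-m}\in V$.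

So $S$ contains an open neighborhood $V'=V'^{-1}$ of $1$, and with it the subgroup $\bigcup_{m\geq 1}V'^m$. This subgroup is open, hence also closed, so it contains the connected group $T^0$. The cosets of $T^0$ are indexed by the signs at the real $\sigma\in\Sigma'$. By (b) each coset contains some $t\in S$, and then $tT^0\subset S$.
\end{proof}

\section{An endpoint that generates $K$}\label{sec:generator}

A factor $q(\tau,h(x),1)$ with $h$ affine is positive exactly when $h(x)>0$ and $\tau>1/h(x)$. A factor $q(x,1,y)$ is positive exactly when $y^2<x$. Linking such factors by one linear inequality and projecting to the $x$-axis produces endpoints of higher degree.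

\begin{example}\label{ex:quartic}
The density $(x-1)_+\,q(\tau,x,1)\,(y-\frac x2-\frac\tau4)_+\,q(x,1,y)$ is positive exactly when $x>1$, $\tau>1/x$ and $\frac x2+\frac\tau4<y<\sqrt x$. This region projects onto the set of $x>1$ with $\frac x2+\frac1{4x}<\sqrt x$. With $x=u^2$ the inequality reads $2u^4-4u^3+1<0$. The polynomial on the left is $-1$ at $u=1$, decreases on $[1,\frac32]$, increases afterwards, and is $1$ at $u=2$. So the projection is $1<u<s$ for a root $s\in(1,2)$. The reversed polynomial $u^4-4u+2$ is irreducible by Eisenstein's criterion, so $s$ has degree $4$.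
\end{example}

With several variables $\tau_j$ the endpoint $s$ solves $s=\frac{s^2}2+\sum_je_j/h_j(s^2)$ with $e_j>0$. We want a solution $s$ in the given field $K$, with control over its conjugates. For given $s\in K$ the equation is one linear condition over $K$, hence $d$ linear conditions over $\mathbb{Q}$, on the unknowns $e_j$. So we use $d$ terms and solve for the $e_j$. The difficulty is to make them positive. For this we first solve the equation in $K_{\mathbb{R}}$ with all $e_j$ equal to a small $\varepsilon>0$, where the roots lie near $2$ and near the square roots of the poles, and then approximate. The square root in $y<\sqrt x$ is what reaches the complex places: a negative pole in $x$ becomes a pair of imaginary poles in $s$, and the roots near them are not real.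

Let $\delta\in\{\pm1\}^{\Sigma'}$. Choose pairwise distinct rational numbers $m_1,\dots,m_d$ as follows. Assign to each $\sigma\in\Sigma'$ its own index $j(\sigma)$, write $m_{(\sigma)}=m_{j(\sigma)}$, and require
\[
\begin{array}{l|ll}
&\delta_\sigma=1&\delta_\sigma=-1\\ \hline
\sigma\text{ real}&m_{(\sigma)}>9&0<m_{(\sigma)}<1\\
\sigma\text{ complex}&m_{(\sigma)}<-9&-1<m_{(\sigma)}<0 .
\end{array}
\]
Choose the remaining $m_j$ in $(0,1)$. Put $\eta_j=1$ if $m_j<1$ and $\eta_j=-1$ if $m_j>9$, and let $h_j(x)=\eta_j(x-m_j)$. Then $h_j>0$ on $[1,9]$.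

\begin{lemma}\label{lem:generator}
There are $s\in K_{>0}$ and $e_1,\dots,e_d\in\mathbb{Q}_{>0}$ such that, with $\xi=s^2$, $s_\sigma=\sigma(s)$, $\xi_\sigma=s_\sigma^2$ and $p(x)=\frac x2+\sum_{j=1}^d\frac{e_j}{h_j(x)}$:
\begin{enumerate}
\item[(i)] $p(\xi)=s$, $\ 3<\xi<4$ and $p(1)<1$;
\item[(ii)] the $d$ numbers $\xi_\sigma$ $(\sigma\in\Sigma)$ are distinct and different from $0$ and $1$;
\item[(iii)] for $\sigma\in\Sigma'$ we have $|\xi_\sigma|>9$ if $\delta_\sigma=1$ and $|\xi_\sigma|<1$ if $\delta_\sigma=-1$;
\item[(iv)] $\{x\in[1,4]:p(x)<\sqrt x\}=[1,\xi)$.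
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Step 1: a solution in $K_{\mathbb{R}}$.} For $\varepsilon>0$ let $\Psi_\varepsilon(u)=u-\frac{u^2}2-\sum_j\frac{\varepsilon}{h_j(u^2)}$. We use the implicit function theorem in this form: if $\Theta(u,\varepsilon)$ is holomorphic near $(u_0,0)$ and $\Theta(\cdot,0)$ has a simple zero at $u_0$, then for every small disk around $u_0$ and all sufficiently small $\varepsilon$ the function $\Theta(\cdot,\varepsilon)$ has exactly one zero in the disk. If $u_0$ and $\varepsilon$ are real and $\Theta(\cdot,\varepsilon)$ commutes with complex conjugation, this zero is real by uniqueness.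

Since $\Psi_0(2)=0$, $\Psi_0'(2)=-1$ and no $m_j$ equals $4$, the function $\Psi_\varepsilon$ has a real root $s^0_{\mathrm{id}}$ near $2$. Let $\sigma\in\Sigma'$ and $j=j(\sigma)$. Put $u_0=\sqrt{m_j}$ if $m_j>0$ and $u_0=i\sqrt{|m_j|}$ if $m_j<0$. To remove the pole at $u_0$ consider
\[
\Theta(u,\varepsilon)=(u^2-m_j)\Big(u-\frac{u^2}2-\sum_{i\ne j}\frac{\varepsilon}{h_i(u^2)}\Big)-\eta_j\varepsilon ,
\]
which is holomorphic near $(u_0,0)$ and equals $(u^2-m_j)\Psi_\varepsilon(u)$ where $u^2\ne m_j$. The function $\Theta(u,0)=(u^2-m_j)\,u\,(1-\frac u2)$ has a simple zero at $u_0$, because $u_0\ne0,2$. Let $s^0_\sigma$ be the zero of $\Theta(\cdot,\varepsilon)$ near $u_0$. Its square is not $m_j$, since $\Theta=-\eta_j\varepsilon\ne0$ where $u^2=m_j$. So $s^0_\sigma$ is a root of $\Psi_\varepsilon$. If $\sigma$ is real, then $u_0$ and $s^0_\sigma$ are real. If $\sigma$ is complex, then $s^0_\sigma$ is close to $i\sqrt{|m_j|}$ and so is not real. It is not purely imaginary either: for $u\in i\mathbb{R}\setminus\{0\}$ with $u^2$ not a pole, $\Psi_\varepsilon(u)-u$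 is real, so $\Psi_\varepsilon(u)\neq0$. Hence $(s^0_\sigma)^2$ is not real.

Put $s^0_{\bar\sigma}=\overline{s^0_\sigma}$ for complex $\sigma\in\Sigma'$; this is again a root of $\Psi_\varepsilon$. We obtain a point $s^0\in K_{\mathbb{R}}$. The square of $s^0_{\mathrm{id}}$ is close to $4$, the squares of $s^0_\sigma$ and $s^0_{\bar\sigma}$ are close to $m_{(\sigma)}$ and different from it, and for complex $\sigma$ they are different from each other. The numbers $4$, $0$ and $m_1,\dots,m_d$ are distinct. So for small $\varepsilon$ the point $s^0$ lies in the open set $\Omega\subset K_{\mathbb{R}}$ of all $(s_\sigma)$ such that $s_{\mathrm{id}}>0$, $3<s_{\mathrm{id}}^2<5$, the $d$ squares $s_\sigma^2$ are distinct, nonzero and different from all $m_j$, and for $\sigma\in\Sigma'$ we have $|s_\sigma^2|>9$ if $\delta_\sigma=1$ and $|s_\sigma^2|<1$ if $\delta_\sigma=-1$. Fix such an $\varepsilon$ with, in addition, $\sum_j\varepsilon/h_j(1)<\frac12$.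

\emph{Step 2: solving for the $e_j$.} For $(s_\sigma)\in\Omega$ consider the linear system
\begin{equation}\label{eq:system}
\sum_{j=1}^d\frac{e_j}{h_j(s_\sigma^2)}=s_\sigma-\frac{s_\sigma^2}2\qquad(\sigma\in\Sigma).
\end{equation}
Its matrix is a Cauchy matrix up to signs of columns, and it is invertible: if $\sum_jc_j/h_j(x)$ vanishes at the $d$ distinct points $s_\sigma^2$, then its numerator, a polynomial of degree less than $d$, is zero, and the residues at the distinct poles $m_j$ give $c_j=0$. So \eqref{eq:system} has a unique solution $e$, which depends continuously on $(s_\sigma)$. It is real, because complex conjugation permutes the equations, so that $\bar e$ is also a solution. At $s^0$ it equals $(\varepsilon,\dots,\varepsilon)$. By density there is $s\in K\cap\Omega$ so close to $s^0$ that all $e_j$ are positive and $\sum_je_j/h_j(1)<\frac12$. The elements $1/h_j(s^2)\in K$ form a $\mathbb{Q}$-basis of $K$, since their matrix of conjugates is the matrix of \eqref{eq:system}. So $s-\frac{s^2}2=\sum_je_j'/h_j(s^2)$ with $e'_j\in\mathbb{Q}$.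 Applying all $\sigma\in\Sigma$ shows that $e'$ solves \eqref{eq:system}, hence $e=e'\in\mathbb{Q}^d$.

\emph{Step 3: verification.} The equation for $\sigma=\mathrm{id}$ is $p(\xi)=s$, and $p(1)=\frac12+\sum_je_j/h_j(1)<1$. As $3<\xi<5$, all $h_j(\xi)$ are positive, so $s=p(\xi)>s^2/2$, which gives $s<2$ and $\xi<4$. This proves (i). Statement (iii) and the first two claims of (ii) hold on $\Omega$, and no $\xi_\sigma$ equals $1$ because $\xi>3$ and $|\xi_\sigma|=|\xi_{\bar\sigma}|\ne1$ for $\sigma\in\Sigma'$. For (iv), the function $f(x)=\sqrt x-p(x)$ is concave on $[1,4]$, since $1/h_j$ is convex where the affine function $h_j$ is positive and $e_j>0$. It satisfies $f(1)>0$ and $f(\xi)=0$. Concavity on $[1,\xi]$ gives $f>0$ on $[1,\xi)$. If $f(x)\ge0$ for some $x\in(\xi,4]$, concavity on $[1,x]$ would give $f(\xi)>0$.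
\end{proof}

\section{A polynomial kernel}\label{sec:kernel}

Fix $\delta$ and the data $m_j,h_j,e_j,s,\xi,p$ of Lemma~\ref{lem:generator}, and put $M=\prod_{j=1}^dh_j\in\mathbb{Q}[x]$. In the variables $x,y,\tau_1,\dots,\tau_d$ consider the density
\[
\varphi_0=(x-1)_+\ \prod_{j=1}^d\big(h_j(x)_+\big)^{2d+3}\ \prod_{j=1}^dq(\tau_j,h_j(x),1)\ \Big(y-\frac x2-\sum_{j=1}^de_j\tau_j\Big)_+\ q(x,1,y).
\]
The last three groups of factors are those of Example~\ref{ex:quartic}. The factor $(x-1)_+$ makes the lower endpoint rational; without it the lower endpoint could be another root of $p(x)=\sqrt x$, which need not be related to $K$. The powers of $h_j$ clear the denominators that appear when the $\tau_j$ and $y$ are integrated out; a rational integrand with poles could contribute logarithms.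

\begin{lemma}\label{lem:kernel}
The density $\varphi_0$ is admissible, and it vanishes unless $1<x<\xi$. There are $c_0\in\mathbb{Q}_{>0}$ and $H\in\mathbb{Q}[u]$ with $H>0$ on $(1,s)$ such that
\[
\int\varphi_0(u^2,y,\tau)\,dy\,d\tau=c_0\,\frac{H(u)}{2u}\qquad(1<u<s).
\]
\end{lemma}

\begin{proof}
Where $\varphi_0>0$ we have $x>1$, $h_j(x)>0$, $\tau_j>1/h_j(x)>0$ and
\[
\sqrt x>y>\frac x2+\sum_je_j\tau_j>p(x)>\frac x2 .
\]
Hence $x<4$, $0<y<2$ and $0<\tau_j<2/e_j$, so $\varphi_0$ is admissible, and $x<\xi$ by Lemma~\ref{lem:generator}(iv). The term $\frac x2$ is what bounds $x$.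

Fix $x\in(1,\xi)$, so that all $h_j=h_j(x)$ are positive and $q(\tau_j,h_j,1)=(\tau_jh_j-1)_+$. We use the beta integral $\int_0^Yv^a(Y-v)^b\,dv=\frac{a!\,b!}{(a+b+1)!}Y^{a+b+1}$. Substitute $\tau_j=1/h_j+v_j/e_j$. Then $\tau_jh_j-1=h_jv_j/e_j$, $d\tau_j=dv_j/e_j$, and the linear factor becomes $(y-p(x)-\sum_jv_j)_+$. Integrating over $v_1,\dots,v_d\ge0$ one at a time raises the exponent of this factor from $1$ to $3,5,\dots,2d+1$ and contributes the constants $\frac1{2\cdot3},\frac1{4\cdot5},\dots,\frac1{2d(2d+1)}$. This is Dirichlet's integral: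
\[
\int\prod_j(\tau_jh_j-1)_+\Big(y-\frac x2-\sum_je_j\tau_j\Big)_+d\tau=c_0\,M(x)\,\big(y-p(x)\big)_+^{2d+1},\qquad c_0=\frac1{(2d+1)!\prod_je_j^2}.
\]
It remains to integrate against $q(x,1,y)=(x-y^2)_+$. As $p(x)>0$, the range is $p(x)<y<\sqrt x$. With $x=u^2$ the claimed formula holds for
\[
H(u)=2u(u^2-1)M(u^2)^{2d+4}\int_{p(u^2)}^u\big(y-p(u^2)\big)^{2d+1}(u^2-y^2)\,dy ,
\]
which is positive on $(1,s)$. Put $Y=u-p(u^2)$ and $y=p(u^2)+v$. Then $u-y=Y-v$ and $u+y=2u-(Y-v)$, so the inner integral equals $2\beta_1uY^{2d+3}-\beta_2Y^{2d+4}$ with $\beta_1=\frac{(2d+1)!}{(2d+3)!}$ and $\beta_2=\frac{2\,(2d+1)!}{(2d+4)!}$. Since $Z=M(u^2)Y$ lies in $\mathbb{Q}[u]$, we get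
\[
H(u)=2u(u^2-1)\big(2\beta_1\,u\,M(u^2)\,Z^{2d+3}-\beta_2Z^{2d+4}\big)\in\mathbb{Q}[u].\qedhere
\]
\end{proof}

Define the $\mathbb{Q}$-linear map
\[
J:\mathbb{Q}[x]\to K,\qquad J(w)=\int_1^sH(u)\,w(u^2)\,du .
\]
If $\Pi\in\mathbb{Q}[u]$ is an antiderivative of $H(u)w(u^2)$, then $J(w)=\Pi(s)-\Pi(1)\in K$ and
\begin{equation}\label{eq:conj}
\sigma(J(w))=\Pi(s_\sigma)-\Pi(1)=\int_1^{s_\sigma}H(u)\,w(u^2)\,du\qquad(\sigma\in\Sigma),
\end{equation}
along any path. By Lemma~\ref{lem:kernel} and the substitution $x=u^2$,
\begin{equation}\label{eq:Jint}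
\int\varphi_0(x,y,\tau)\,w(x)\,dx\,dy\,d\tau=c_0\,J(w).
\end{equation}
In particular $J(w)>0$ if $w>0$ on $(1,\xi)$. Formula \eqref{eq:conj} gives access to all conjugates of $J(w)$ through the following computation, which is used in both remaining sections.

\begin{lemma}\label{lem:moments}
Let $G=\sum_lg_lu^l\in\mathbb{Q}[u]$ be nonzero. For $c\in\mathbb{C}^*$ let $R_c(X)=\sum_l\frac{g_l\,c^{\,l+1}}{l+2X+1}\in\mathbb{C}(X)$. Then
\[
\int_1^cG(u)\,u^{2i}\,du=R_c(i)\,c^{2i}-R_1(i)\qquad(i\ge0).
\]
The rational function $R_c$ is nonzero, and $R_c(i)=\gamma\,i^{-a}(1+o(1))$ as $i\to\infty$ for some $\gamma\in\mathbb{C}^*$ and some integer $a\ge1$, with $\gamma$ real if $c$ is real. If $|c|>1$, then $\int_1^cG(u)u^{2i}\,du=\gamma\,i^{-a}c^{2i}(1+o(1))$.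
\end{lemma}

\begin{proof}
The formula follows by integrating term by term. The residue of $R_c$ at $X=-(l+1)/2$ is $\frac12g_lc^{\,l+1}$, and these points are distinct, so $R_c\ne0$. A nonzero rational function that vanishes at infinity has the stated asymptotic form, and $R_c$ has real coefficients if $c$ is real. For $|c|>1$ the term $R_c(i)c^{2i}$ tends to infinity while $R_1(i)\to0$.
\end{proof}

\section{Filling open cones}\label{sec:open}

Call $W\in\mathbb{Q}[x]$ a \emph{basic weight} if $W=x^N\prod_{i=1}^g(A_i-x)$ with integers $N,g\ge0$ and rational numbers $A_i>\xi$. Then $W>0$ on $(1,\xi)$, and $J(W)\in\mathcal{I}$ by \eqref{eq:Jint}, since $\varphi_0\cdot(x_+)^N\prod_i(A_i-x)_+$ is admissible. This gives single elements of $K\cap\mathcal{I}$. To get points of $S$ we must realize all polynomial weights with rational coefficients in an open set. Products of rational linear factors do not suffice, because a polynomial near a split one need not split over $\mathbb{Q}$. We therefore let the roots of some linear factors vary with new variables $\theta_i$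 and average against a weight that is linear in $\theta$.

Let $k\ge1$, let $C_1,\dots,C_k>5$ be distinct rational numbers, and put
\[
Q_0=\prod_{j=1}^k(C_j-x),\qquad Q_i=\frac{Q_0}{C_i-x}\quad(1\le i\le k),\qquad \mathcal{B}=\Big\{b\in\mathbb{R}^{k+1}:b_0>5\sum_{i=1}^k|b_i|\Big\}.
\]
The set $\mathcal{B}$ is an open cone containing $(1,0,\dots,0)$. The polynomials $Q_0,\dots,Q_k$ form a basis of the space $\mathbb{Q}[x]_{\le k}$ of polynomials of degree at most $k$: if $\sum_ic_iQ_i=0$, evaluation at $C_j$ kills every term except $c_jQ_j(C_j)$, so $c_j=0$ for $j\ge1$, and then $c_0=0$.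

\begin{proposition}\label{prop:values}
Let $W$ be a basic weight. Then $J\big(W\sum_{i=0}^kb_iQ_i\big)\in\mathcal{I}$ for all $b\in\mathcal{B}\cap\mathbb{Q}^{k+1}$.
\end{proposition}

\begin{proof}
In the variables $x,y,\tau_1,\dots,\tau_d,\theta_1,\dots,\theta_k$ let
\[
\varphi=\varphi_0\cdot(x_+)^N\prod_{i=1}^g(A_i-x)_+\cdot\prod_{i=1}^k(1+\theta_i)_+(1-\theta_i)_+(C_i-x+\theta_i)_+\cdot\Big(b_0+5\sum_{i=1}^kb_i\theta_i\Big)_+ .
\]
This density vanishes unless $\varphi_0>0$ and all $|\theta_i|<1$, so it is admissible. On that set $1<x<\xi<4$, hence $A_i-x>0$, $C_i-x+\theta_i>5-4-1=0$, and $b_0+5\sum_ib_i\theta_i>0$ by the definition of $\mathcal{B}$. So there the subscripts $+$ may be dropped. From $\int_{-1}^1(1-\theta^2)\,d\theta=\frac43$, $\int_{-1}^1\theta^2(1-\theta^2)\,d\theta=\frac4{15}$ and the vanishing of the odd moments we get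
\[
\int_{-1}^1(1-\theta^2)(C-x+\theta)\,d\theta=\tfrac43(C-x),\qquad\int_{-1}^15\theta\,(1-\theta^2)(C-x+\theta)\,d\theta=\tfrac43 .
\]
In the $\theta$-integral, the term $b_0$ thus contributes $(\frac43)^kb_0Q_0(x)$, and the term $5b_i\theta_i$ contributes $(\frac43)^kb_iQ_i(x)$. The total $(\frac43)^k\sum_ib_iQ_i(x)$ is the integral of a positive function, so $\sum_ib_iQ_i>0$ on $(1,\xi)$. By \eqref{eq:Jint}, $\int\varphi=c_0(\frac43)^kJ(W\sum_ib_iQ_i)$, and this number is positive.
\end{proof}

These values fill an open cone of $K_{\mathbb{R}}$ only if they span $K$. This is where Lemma~\ref{lem:generator}(ii) is used, through the following standard fact: \emph{if $\rho_1,\dots,\rho_a$ are distinct nonzero complex numbers, $P_1,\dots,P_a$ are polynomials and $\sum_jP_j(i)\rho_j^i=0$ for all integers $i\ge0$, then all $P_j$ vanish.} Indeed, the operator $(u_i)\mapsto(u_{i+1}-\rho'u_i)$ sends $P(i)\rho^i$ to $(\rho P(i+1)-\rho'P(i))\rho^i$. It preserves the degree of $P$ if $\rho'\ne\rho$ and lowers it if $\rho'=\rho$. Applying these operators for $\rho'=\rho_j$,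 $j\ne1$, sufficiently often leaves $\tilde P(i)\rho_1^i=0$ with $\deg\tilde P=\deg P_1$, which forces $P_1=0$; the same holds for every index.

\begin{lemma}\label{lem:span}
Let $W$ be a basic weight. For $k$ large, $J(W),J(Wx),\dots,J(Wx^k)$ span $K$ over $\mathbb{Q}$.
\end{lemma}

\begin{proof}
The spans increase with $k$ inside the finite-dimensional space $K$, so they become stationary. Suppose the final span is not $K$. The trace form $(\omega,\kappa)\mapsto\operatorname{Tr}_{K/\mathbb{Q}}(\omega\kappa)=\sum_\sigma\sigma(\omega\kappa)$ is nondegenerate, so there is $\omega\in K\setminus\{0\}$ with $\operatorname{Tr}(\omega J(Wx^i))=0$ for all $i\ge0$. Apply \eqref{eq:conj} and Lemma~\ref{lem:moments} to $G(u)=H(u)W(u^2)=\sum_lg_lu^l$, which is nonzero because it is positive on $(1,s)$: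
\[
\sum_{\sigma\in\Sigma}\sigma(\omega)R_{s_\sigma}(i)\,\xi_\sigma^{\,i}-\operatorname{Tr}(\omega)R_1(i)\cdot1^i=0\qquad(i\ge0).
\]
Multiply by $\prod_{l=0}^{\deg G}(l+2i+1)$ to make the coefficients polynomials in $i$. The bases $\xi_\sigma$ $(\sigma\in\Sigma)$ and $1$ are distinct and nonzero, so $\sigma(\omega)R_{s_\sigma}=0$ as a rational function. Since $\sigma(\omega)\neq0$, this contradicts $R_{s_\sigma}\ne0$.
\end{proof}

\begin{lemma}\label{lem:open}
Let $W$ be a basic weight. Every neighborhood of $z(J(W))$ in $T$ meets $S$.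
\end{lemma}

\begin{proof}
Fix $k\ge1$ as in Lemma~\ref{lem:span}; it depends on $W$ only. Let $C_1,\dots,C_k>5$ be distinct rational numbers. We first show $z(J(WQ_0))\in S$. Since the $Q_i$ form a basis of $\mathbb{Q}[x]_{\le k}$, the elements $J(WQ_0),\dots,J(WQ_k)$ span $K$. So the $\mathbb{R}$-linear map
\[
\Lambda:\mathbb{R}^{k+1}\to K_{\mathbb{R}},\qquad b\mapsto\sum_ib_iJ(WQ_i),
\]
maps $\mathbb{Q}^{k+1}$ onto $K$ and is surjective, hence open. Thus $U'=\Lambda(\mathcal{B})$ is an open cone containing $J(WQ_0)$.

We claim $K\cap U'\subset\mathcal{I}$. Let $\kappa\in K\cap U'$ and choose $b^0\in\mathbb{Q}^{k+1}$ with $\Lambda(b^0)=\kappa$. With respect to a $\mathbb{Q}$-basis of $K$ the map $\Lambda$ has a rational matrix, so $\ker\Lambda$ has a basis of rational vectors, and rational points are dense in the fiber $b^0+\ker\Lambda$. The fiber meets the open set $\mathcal{B}$, so $\kappa=\Lambda(b)$ for some $b\in\mathcal{B}\cap\mathbb{Q}^{k+1}$, and $\kappa\in\mathcal{I}$ by Proposition~\ref{prop:values}.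

Let $U=\{t\in T:(1,t)\in U'\}$, an open set. For $\kappa\in K_{>0}$ the image of $\kappa$ in $K_{\mathbb{R}}$ is the point $(1,z(\kappa))$ multiplied by the positive real scalar $\kappa$. As $U'$ is a cone, $z(\kappa)\in U$ if and only if $\kappa\in U'$. Hence $U$ contains $z(J(WQ_0))$ and has property \eqref{eq:S}, so $z(J(WQ_0))\in S$.

Now let all $C_j\to\infty$ with $k$ fixed. The coefficients of $Q_0/\prod_jC_j=\prod_j(1-x/C_j)$ tend to those of the constant $1$, so by linearity $\sigma(J(WQ_0))/\prod_jC_j\to\sigma(J(W))$ for every $\sigma\in\Sigma$. Since $J(W)>0$, we may divide, and $z(J(WQ_0))\to z(J(W))$ in $T$.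
\end{proof}

\section{Sizes and signs of the conjugates}\label{sec:end}

We verify the hypotheses of Lemma~\ref{lem:criterion} for $S$. Since $S$ depends only on $K$, we may use different data in Lemma~\ref{lem:generator} for different purposes. The conditions on $t$ in (a) and (b) are open, so by Lemma~\ref{lem:open} it suffices to find basic weights $W$ for which $z(J(W))$ satisfies them. The factor $x^N$ serves this purpose: for large $N$ the integral $\int_1^{s_\sigma}H(u)u^{2N}du$ is governed by the endpoint of larger absolute value. Precisely, apply \eqref{eq:conj} and Lemma~\ref{lem:moments} to $G=H$. For each $\sigma\in\Sigma$ with $|\xi_\sigma|>1$ there are $\gamma_\sigma\in\mathbb{C}^*$, real for real $\sigma$, and an integer $a_\sigma\ge1$ with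
\begin{equation}\label{eq:asymp}
\sigma(J(x^N))=\gamma_\sigma N^{-a_\sigma}\xi_\sigma^N\,(1+o(1))\qquad(N\to\infty).
\end{equation}
This applies to $\sigma=\mathrm{id}$, because $\xi>3$; in particular $J(x^N)\to\infty$.

\begin{proof}[Condition (a)]
Let $\delta$ be given, use the data of Lemma~\ref{lem:generator} for $\delta$, and take $W=x^N$. Let $\sigma\in\Sigma'$. If $\delta_\sigma=1$, then $|\xi_\sigma|>9>\xi$, and \eqref{eq:asymp} gives
\[
\Big|\frac{\sigma(J(x^N))}{J(x^N)}\Big|=\Big|\frac{\gamma_\sigma}{\gamma_{\mathrm{id}}}\Big|\,N^{a_{\mathrm{id}}-a_\sigma}\Big(\frac{|\xi_\sigma|}{\xi}\Big)^N(1+o(1))\to\infty .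
\]
If $\delta_\sigma=-1$, then $|\xi_\sigma|<1$, so $|\sigma(J(x^N))|\le|R_{s_\sigma}(N)|+|R_1(N)|\to0$, and the ratio tends to $0$. For large $N$ the point $t=z(J(x^N))$ therefore has $\operatorname{sgn}\log|t_\sigma|=\delta_\sigma$ for all $\sigma\in\Sigma'$.
\end{proof}

For the signs we place all real conjugates $\xi_\sigma$ to the right of $\xi$. A factor $A-x$ with $A>\xi$ is positive on the domain of integration, so it is allowed in a basic weight, but it is negative at those $\xi_\sigma$ that exceed $A$.

\begin{proof}[Condition (b)]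
If $\Sigma'$ contains no real embedding, (b) only says that $S\neq\emptyset$, which follows from (a). Otherwise use the data of Lemma~\ref{lem:generator} for $\delta=(1,\dots,1)$. For real $\sigma\in\Sigma'$ the number $\xi_\sigma=s_\sigma^2$ is positive, hence greater than $9$, and these numbers are distinct. Number the real embeddings in $\Sigma'$ as $\sigma_1,\dots,\sigma_\rho$ so that $\xi_0<\xi_1<\dots<\xi_\rho$, where $\xi_0=\xi$ and $\xi_\nu=\xi_{\sigma_\nu}$.

Let $\Pi=\prod_{i=1}^g(A_i-x)=\sum_jc_jx^j$ with rational $A_i>\xi$ different from $\xi_1,\dots,\xi_\rho$, and let $W=x^N\Pi$. Then $J(W)=\sum_jc_jJ(x^{N+j})$. For real $\sigma\in\Sigma'$, formula \eqref{eq:asymp} and $(N+j)^{-a_\sigma}=N^{-a_\sigma}(1+o(1))$ give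
\[
\sigma(J(W))=\sum_jc_j\,\gamma_\sigma(N+j)^{-a_\sigma}\xi_\sigma^{N+j}(1+o(1))=\gamma_\sigma N^{-a_\sigma}\xi_\sigma^N\big(\Pi(\xi_\sigma)+o(1)\big).
\]
Since $J(W)>0$ and $\Pi(\xi_\sigma)\ne0$, for large $N$ the coordinate $\sigma(J(W))/J(W)$ has the sign of $\gamma_\sigma\Pi(\xi_\sigma)$, and $\gamma_\sigma$ does not depend on $\Pi$.

It remains to prescribe the signs $\epsilon_1,\dots,\epsilon_\rho\in\{\pm1\}$ of $\Pi(\xi_1),\dots,\Pi(\xi_\rho)$ arbitrarily. Put $\epsilon_0=1$, and choose one rational number $A$ in the gap $(\xi_{\nu-1},\xi_\nu)$ for exactly those $\nu$ with $\epsilon_{\nu-1}\ne\epsilon_\nu$. Let $A_1,\dots,A_g$ be the chosen numbers. The sign of $\Pi(\xi_\nu)$ is $-1$ to the power of the number of $A_i$ below $\xi_\nu$, which is the number of sign changes in $\epsilon_0,\dots,\epsilon_\nu$. So it equals $\epsilon_\nu$.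
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\beta$ be a positive real algebraic number. If $\beta\in\mathbb{Q}$, then $\beta\in\mathcal{I}$ by Section~\ref{sec:integrals}. Otherwise let $K=\mathbb{Q}(\beta)\subset\mathbb{R}$, a field of degree $d\ge2$. The set $S$ is open, it is closed under multiplication by Lemma~\ref{lem:semigroup}, and it satisfies conditions (a) and (b). By Lemma~\ref{lem:criterion} we have $S=T$, so $z(\beta)\in S$ and $\beta\in\mathcal{I}$. Proposition~\ref{prop:volume} gives $X=\mathbb{P}_{E^n}(L_0\oplus\dots\oplus L_r)$ with $\operatorname{vol}_X(\mathcal{O}_X(1))=\beta$, defined over $\mathbb{Q}$ together with $\mathcal{O}_X(1)$ if $E$ is. The variety $X$ is a projective bundle over $E^n$, hence smooth, projective and irreducible, and $\mathcal{O}_X(1)$ is big because $\beta>0$.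
\end{proof}

\begin{thebibliography}{9}

\bibitem{KLM}
Alex Kuronya, Victor Lozovanu, Catriona Maclean,
\emph{Volume functions of linear series},
arXiv:1008.3986 (2010).

\end{thebibliography}
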